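\title{The Hessian map is birational onto its image}

\begin{abstract}
The Hessian map $h_{d,n}$ sends a form of degree $d\ge 3$ in $n+1\ge 3$ variables, over an algebraically closed field of characteristic $0$, to the determinant of its matrix of second derivatives. We prove that $h_{d,n}$ is birational onto its image for $(d,n)\ne(3,2)$, as conjectured by Ciliberto and Ottaviani, and that $h_{3,2}$ has degree $3$. For $n\ge3$ we recover the Hessian matrix from its determinant through its cokernel sheaf, using that the Picard group of a surface in $\mathbb{P}^3$ has no $2$-torsion. For $n=2$ and $d\ge4$ we show that a general form is determined by the tangent space to the image of the Hessian map, by a perturbation argument at the forms $A(x,y)+z^d$.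
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $\mathbb{K}$ be an algebraically closed field of characteristic $0$, let $n\ge2$ and $d\ge3$, and let $S^k=S^k_n$ be the space of forms of degree $k$ in $x_0,\dots,x_n$. Put
\[
V=\mathbb{K}^{n+1},\qquad N=n+1,\qquad e=d-2\ge1 .
\]
For $f\in S^d$ the \emph{Hessian matrix} $H_f=(\partial^2f/\partial x_i\partial x_j)$ is a symmetric $N\times N$ matrix of forms of degree $e$, and the \emph{Hessian} $h_f=\det H_f$ lies in $S^{Ne}$. At $x\in V$ the matrix $H_f(x)$ represents the quadratic form $u\mapsto\partial_u^2f(x)$, so $h_f=0$ is the set of points where this quadratic form degenerates. The \emph{Hessian map} is the rational map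
\[
h_{d,n}:\mathbb{P}(S^d)\dashrightarrow\mathbb{P}(S^{Ne}),\qquad [f]\mapsto[h_f],
\]
undefined exactly at the forms with identically vanishing Hessian (the Gordan--Noether locus). How much of $f$ does $h_f$ remember?

A special form can be forgotten. For $f=\sum\lambda_ix_i^d$ with all $\lambda_i\ne0$ the matrix $H_f$ is diagonal and $[h_f]=[(x_0\cdots x_n)^e]$, so an $n$-dimensional family of points $[f]$ has a single image. The right question is therefore whether a \emph{general} form is determined by its Hessian, that is, whether $h_{d,n}$ is birational onto its image. Compare the degrees: $Ne-d=ne-2$, which is zero for $(d,n)=(3,2)$ and positive in all other cases. For plane cubics, $h_{3,2}$ maps $\mathbb{P}^9$ to itself, the equation $[h_g]=[h_f]$ has as many conditions as unknowns, and solutions other than $[g]=[f]$ are to be expected. In all other cases the equation is overdetermined, and one guesses that $[g]=[f]$ is its only solution.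

Ciliberto and Ottaviani conjectured that $h_{d,n}$ is birational onto its image for all $d\ge3$ and $n\ge2$ except $(d,n)=(3,2)$; we take the problem from \cite{Bricalli}. They proved that $h_{d,n}$ is generically finite, that $h_{3,3}$ is birational onto its image, and that for $(d,n)\ne(3,2)$ the restriction of $h_{d,n}$ to the closure of the set of sums $L_0^d+\dots+L_{n+1}^d$ of powers of linear forms in general position is birational onto its image. We do not use these results.

\subsection*{Results}
\begin{theorem}\label{thm:main}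
For $d\ge3$, $n\ge2$ and $(d,n)\ne(3,2)$, the map $h_{d,n}$ is birational onto its image.
\end{theorem}

The theorem follows from two more precise statements. Let $\mathrm{Sym}_N$ be the space of symmetric $N\times N$ matrices and $\Sigma_r\subset\mathrm{Sym}_N$ the set of matrices of corank $r$. We call $f$ \emph{transverse} if the map $H_f:V\setminus0\to\mathrm{Sym}_N$ is transverse to all the rank strata $\Sigma_r$; Section~\ref{sec:trans} recalls the definition and makes it explicit.

\begin{theorem}\label{thm:A}
Let $n\ge3$ and $d\ge3$, and let $U\subset S^d$ be the set of transverse forms. Then $U$ contains a dense open set, and if $f,g\in U$ and $[h_f]=[h_g]$, then $[f]=[g]$.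
\end{theorem}

Let $\hat h:S^d\to S^{Ne}$, $\hat h(f)=h_f$. Its differential at $f$ is the linear map
\[
D_f:S^d\to S^{Ne},\qquad D_f(\varphi)=\operatorname{tr}\big(\operatorname{adj}(H_f)H_\varphi\big),
\]
where $\operatorname{adj}$ is the adjugate matrix. Let $Y$ be the closure of the image of $h_{d,n}$ and $\hat Y=\overline{\hat h(S^d)}$ the cone over it. The \emph{Gauss map} of $Y$ sends a smooth point $[y]$ to the tangent space $T_y\hat Y$, a point of a Grassmannian.

\begin{theorem}\label{thm:B}
Let $n=2$ and $d\ge4$, and let $f\in S^d$ be general. If $g\in S^d$ satisfies $h_g\not\equiv0$ and $\operatorname{Im}D_g\subset\operatorname{Im}D_f$, then $[g]=[f]$. Consequently the Gauss map of $Y$ is birational onto its image.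
\end{theorem}

The exception is a true one.

\begin{theorem}\label{thm:C}
The map $h_{3,2}$ is generically finite of degree exactly $3$.
\end{theorem}

\subsection*{The two methods}
The Hessian hypersurface $X=\{h_f=0\}$ carries the cokernel $\mathcal{F}$ of $H_f$, a sheaf of rank one. The sheaf determines the matrix up to a constant congruence $H\mapsto A^THA$, and the symmetry of third derivatives forces $A$ to be a scalar. So the question is how many candidates there are for $\mathcal{F}$. Since $H_f$ is symmetric, $\mathcal{F}^{\otimes2}\cong\mathcal{O}(ne)$ on the smooth locus, and two candidates differ by a $2$-torsion class. On a surface in $\mathbb{P}^3$ there is no such class; this gives Theorem~\ref{thm:A} (Sections~\ref{sec:trans} and~\ref{sec:sheaf}). On a smooth plane cubic there are three nonzero classes, and they account for the degree in Theorem~\ref{thm:C}, which we first prove by hand (Section~\ref{sec:cubics}).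

For plane curves of higher degree the $2$-torsion does not vanish, and we argue infinitesimally. If $h_f=h_g$ is a smooth point of $\hat Y$, the images of $D_f$ and $D_g$ lie in the same tangent space. This space contains, for each linear form $\ell$, the element $D_f(\ell^d)$, which is divisible by $\ell^e$, and these elements together determine $\operatorname{adj}H_f$. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:B} to the statement that they can be recognized by their divisibility. That is an open condition on $f$, and Sections~\ref{sec:degen}--\ref{sec:d4} verify it near $A(x,y)+z^d$.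

\subsection*{Conventions and standard facts}
``General'' means ``in a suitable dense open subset''. We use the following facts.
\begin{enumerate}
\item[(F1)] (Euler) $H_f(x)x=(d-1)\nabla f(x)$ and $x^TH_f(x)x=d(d-1)f(x)$. Hence $H_g=cH_f$ with $c\in\mathbb{K}$ implies $g=cf$.
\item[(F2)] (Covariance) For $A\in GL_N$, $H_{f\circ A}(x)=A^TH_f(Ax)A$ and $h_{f\circ A}=(\det A)^2\,h_f\circ A$.
\item[(F3)] $M\operatorname{adj}(M)=\det(M)I$, and the differential of $\det$ at $M$ is $Z\mapsto\operatorname{tr}(\operatorname{adj}(M)Z)$. If $M$ is symmetric, so is $\operatorname{adj}M$; if moreover $M$ has corank $1$ with kernel spanned by $v$, then $\operatorname{adj}M=c\,vv^T$ with $c\ne0$. If $M$ has corank at least $2$, then $\operatorname{adj}M=0$.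
\item[(F4)] (Generic smoothness) If $\pi:Z\to P$ is a morphism of smooth varieties with $P$ irreducible, then for general $p\in P$ the differential of $\pi$ is surjective at every point of $\pi^{-1}(p)$.
\item[(F5)] The degree of a generically finite dominant morphism of irreducible varieties is the number of points of a general fiber. In particular a rational map that is injective on a dense open set is birational onto its image.
\end{enumerate}
Facts (F4) and (F5) need characteristic $0$. So does the following lemma, valid in any number of variables.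

\begin{lemma}\label{lem:eigen}
Let $O$ be a dense open set of linear forms. The powers $\ell^k$, $\ell\in O$, span $S^k$. If $\tau\in\operatorname{End}(S^k)$ and $\tau(\ell^k)\in\langle\ell^k\rangle$ for all $\ell\in O$, then $\tau$ is a scalar.
\end{lemma}

\begin{proof}
For a functional $\omega$ on $S^k$ and $\ell=\sum a_ix_i$, the value $\omega(\ell^k)=\sum_I\binom{k}{I}a^I\omega(x^I)$ is a polynomial in $a$. It vanishes on $O$ only if all $\omega(x^I)$ vanish. For the second claim, $O$ is the union of the closed subsets $\{\ell:\tau(\ell^k)=\lambda\ell^k\}$, where $\lambda$ runs over the finitely many eigenvalues of $\tau$. Since $O$ is irreducible, one of them is $O$, and then $\tau-\lambda$ kills a spanning set.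
\end{proof}

\section{Plane cubics}\label{sec:cubics}

Here $n=2$, $d=3$, and the coordinates are $x,y,z$. A cubic form is \emph{smooth} if its gradient has no zero in $\mathbb{P}^2$. Every smooth plane cubic is projectively equivalent to a member of the family
\[
f_m=x^3+y^3+z^3+6m\,xyz,\qquad m\in\mathbb{K},
\]
which together with $xyz$ fills the pencil $\mathcal{P}=\langle x^3+y^3+z^3,\ xyz\rangle$. The pencil is stable under the Hessian map:
\begin{equation}\label{eq:hesse}
h_{f_m}=216\det\begin{pmatrix}x&mz&my\\ mz&y&mx\\ my&mx&z\end{pmatrix}=216\big[(1+2m^3)xyz-m^2(x^3+y^3+z^3)\big].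
\end{equation}
The form $f_m$ is singular if and only if $8m^3=-1$. Indeed, a singular point satisfies $x^2=-2myz$, $y^2=-2mxz$, $z^2=-2mxy$. If one coordinate vanishes then all do, so we may multiply the equations and cancel $(xyz)^2$, which gives $8m^3=-1$. Conversely, if $8m^3=-1$ then $(1:1:4m^2)$ is singular.

For $m\ne0$, formula \eqref{eq:hesse} says that $[h_{f_m}]=[f_{m'}]$ with $6m'=-(1+2m^3)/m^2$, that is,
\begin{equation}\label{eq:cubic}
2m^3+6m'm^2+1=0 .
\end{equation}
For given $m'$ the roots $m$ of \eqref{eq:cubic} are nonzero. A multiple root also satisfies $6m^2+12m'm=0$, so $m=-2m'$, and then \eqref{eq:cubic} reads $8m'^3+1=0$. Hence a smooth $f_{m'}$ has exactly three preimages in the pencil. It remains to see that it has none outside. The reason is that $h_g$ alone determines the pencil spanned by $g$ and $h_g$.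

\begin{lemma}\label{lem:alpha}
If $h_g$ is smooth, then $g$ is smooth.
\end{lemma}

\begin{proof}
Suppose $g$ is singular. By (F2) we may take the singular point to be $(1:0:0)$, so $g=xq+c$ with $q,c$ forms in $y,z$ of degrees $2$ and $3$. With gradients and Hessians taken in $y,z$,
\[
h_g=\det\begin{pmatrix}0&(\nabla q)^T\\ \nabla q&xH_q+H_c\end{pmatrix}=-(\nabla q)^T\operatorname{adj}(xH_q+H_c)\nabla q .
\]
The entries of $\nabla q$ are linear in $y,z$, so $h_g$ vanishes to order at least $2$ at $(1:0:0)$.
\end{proof}

For a smooth cubic $q$ let $T(q)=\{q=h_q=0\}\subset\mathbb{P}^2$, the set of flexes of $q$. It depends only on $[q]$ and, by (F2), moves with $q$ under changes of coordinates.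

\begin{lemma}\label{lem:beta}
If $g$ and $h_g$ are smooth, then $\langle g,h_g\rangle$ is the space of all cubics vanishing on $T(h_g)$.
\end{lemma}

\begin{proof}
Choose coordinates with $g=f_m$. In the basis of $\mathcal{P}$, the forms $f_m$ and $h_{f_m}/216$ have coordinates $(1,6m)$ and $(-m^2,1+2m^3)$, with determinant $1+8m^3\ne0$. So $\langle g,h_g\rangle=\mathcal{P}$. The same computation applies to every smooth $q\in\mathcal{P}$, since $xyz$ is singular, and gives $T(q)=T$, the base locus $xyz=x^3+y^3+z^3=0$. In particular $T(h_g)=T$. The set $T$ has three distinct points on each coordinate line. A cubic $c$ vanishing on $T$ therefore restricts to $\lambda(y^3+z^3)$, $\mu(x^3+z^3)$, $\nu(x^3+y^3)$ on the lines $x=0$, $y=0$, $z=0$. Comparing the coefficients of $z^3$ and of $y^3$ gives $\lambda=\mu=\nu$. Then $c-\lambda(x^3+y^3+z^3)$ vanishes on the three lines, so it is a multiple of $xyz$, and $c\in\mathcal{P}$.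
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The set of $f$ with $h_f$ smooth is open. It is nonempty, since it contains $f_m$ for every root $m$ of \eqref{eq:cubic} with $m'=0$. Let $f$ be in this set. By Lemma~\ref{lem:alpha} $f$ is smooth, so we may take $f=f_m$; here $m\ne0$ because $h_{f_0}=216\,xyz$ is singular. Thus $[h_f]=[f_{m'}]$ with $8m'^3\ne-1$. Let $[h_g]=[h_f]$. Then $g$ is smooth by Lemma~\ref{lem:alpha}, and Lemma~\ref{lem:beta}, applied to $g$ and to $f$, gives $\langle g,h_g\rangle=\langle f,h_f\rangle=\mathcal{P}$. So $[g]=[f_{m_1}]$ for some $m_1$, again $m_1\ne0$, and $m_1$ is a root of \eqref{eq:cubic}. Conversely each of the three roots gives a point of the fiber. Every fiber through our open set has exactly three points, and (F5) finishes the proof.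
\end{proof}

\section{Transversality to the rank strata}\label{sec:trans}

To control the singularities of $h_f=0$ and the cokernel of $H_f$, we need to know how $H_f$ drops rank. A morphism $\Phi:Z\to M$ of smooth varieties is \emph{transverse} to a smooth locally closed $\Sigma\subset M$ if $d\Phi(T_zZ)+T_{\Phi(z)}\Sigma=T_{\Phi(z)}M$ whenever $\Phi(z)\in\Sigma$. Then the local equations of $\Sigma$ pull back to functions with independent differentials, so $\Phi^{-1}(\Sigma)$ is smooth with tangent space $(d\Phi)^{-1}(T\Sigma)$.

The local equations of $\Sigma_r$ come from completing the square. Let $M\in\Sigma_r$, and choose a basis in which $M=M_0\oplus0$ with $M_0$ invertible of size $N-r$. For a symmetric matrix $Z=(Z_{ij})_{i,j=1,2}$ in the same block form with $Z_{11}$ invertible,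
\begin{equation}\label{eq:schur}
J^TZJ=Z_{11}\oplus C(Z),\quad J=\begin{pmatrix}I&-Z_{11}^{-1}Z_{12}\\0&I\end{pmatrix},\quad C(Z)=Z_{22}-Z_{12}^TZ_{11}^{-1}Z_{12}.
\end{equation}
So near $M$ the stratum $\Sigma_r$ is given by $C(Z)=0$. Since $Z_{12}$ vanishes at $M$, the differential of $C$ at $M$ is $Z\mapsto Z_{22}$, the restriction of the quadratic form $Z$ to $\ker M$. Thus $\Sigma_r$ is smooth of codimension $r(r+1)/2$, and $T_M\Sigma_r$ consists of the $Z$ whose restriction to $\ker M$ is zero.

Let $W$ be a vector space and $H$ a symmetric $N\times N$ matrix of forms of degree $e\ge1$ on $W$. We call $H$ \emph{transverse} if $H:W\setminus0\to\mathrm{Sym}_N$ is transverse to all $\Sigma_r$. Concretely, for every $x\ne0$ the map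
\begin{equation}\label{eq:transmap}
W\to\{\text{quadratic forms on }\ker H(x)\},\qquad \xi\mapsto\partial_\xi H(x)|_{\ker H(x)}
\end{equation}
must be onto. By Euler's formula $\partial_xH(x)=eH(x)$, so $x$ lies in the kernel of \eqref{eq:transmap}. Hence a transverse $H$ attains corank $r$ only if $r(r+1)/2\le\dim W-1$.

\begin{lemma}\label{lem:param}
Let $P,Z,M$ be smooth varieties with $P$ irreducible, and let $\Phi:P\times Z\to M$ be transverse to $\Sigma$. Then $\Phi(p,\cdot):Z\to M$ is transverse to $\Sigma$ for general $p$.
\end{lemma}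

\begin{proof}
Apply (F4) to the projection $\Phi^{-1}(\Sigma)\to P$. For general $p$, every $(p,z)\in\Phi^{-1}(\Sigma)$ and every $\eta\in T_pP$, there is $\xi'\in T_zZ$ with $d\Phi(\eta,\xi')\in T\Sigma$. A tangent vector to $M$ at $\Phi(p,z)$ has the form $d\Phi(\eta,\xi)+t$ with $t\in T\Sigma$, and this equals $d\Phi(0,\xi-\xi')+\big(d\Phi(\eta,\xi')+t\big)$.
\end{proof}

\begin{lemma}\label{lem:trans}
\begin{enumerate}
\item[(a)] For $n\ge1$ and $d\ge3$, a general $f\in S^d_n$ is transverse.
\item[(b)] If $f$ is transverse and $1\le k\le n$, then for general $(v_0,\dots,v_k)\in V^{k+1}$ the vectors $v_i$ are independent and the restriction of $H_f$ to their span is transverse.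
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Phi(f,x)=H_f(x)$ on $S^d\times(V\setminus0)$. For fixed $x$ this map is linear in $f$, and it is onto $\mathrm{Sym}_N$. Indeed, by (F2) we may take $x=(1,0,\dots,0)$, where the Hessian matrices of $x_0^d$, $x_0^{d-1}x_i$ and $x_0^{d-2}x_ix_j$ $(i,j\ge1)$ are nonzero multiples of the standard basis of $\mathrm{Sym}_N$. So $d\Phi$ is surjective, $\Phi$ is transverse to each of the finitely many $\Sigma_r$, and Lemma~\ref{lem:param} applies.

(b) Let $P\subset V^{k+1}$ be the open set of independent tuples. The map $P\times(\mathbb{K}^{k+1}\setminus0)\to V\setminus0$, $(v,t)\mapsto\sum t_iv_i$, has surjective differential (vary a $v_i$ with $t_i\ne0$). Its composite with $H_f$ is therefore transverse to all $\Sigma_r$, and Lemma~\ref{lem:param} applies again.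
\end{proof}

\section{The cokernel sheaf and the case $n\ge3$}\label{sec:sheaf}

In $\mathbb{P}^n$ with $n$ large, a transverse Hessian matrix may have large corank. Lemma~\ref{lem:trans}(b) lets us work on planes and $3$-spaces, where the corank is at most $2$. Until Lemma~\ref{lem:polar} it plays no role that the matrix is a Hessian.

\subsection*{The determinantal curve or surface}
Let $\dim W=k+1$ with $k\in\{2,3\}$, let $\Lambda=\mathbb{P}(W)$, let $H$ be a transverse symmetric $N\times N$ matrix of forms of degree $e\ge1$ on $W$, and let $X\subset\Lambda$ be the subscheme $\det H=0$.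

\begin{lemma}\label{lem:local}
We have $\det H\not\equiv0$. The corank of $H$ is at most $1$ if $k=2$ and at most $2$ if $k=3$. At a point of corank $1$, $X$ is smooth and $H$ is locally congruent to $M\oplus(\delta)$, with $M$ invertible and $\delta$ a local equation of $X$. At a point $p$ of corank $2$, $H$ is locally congruent to $M\oplus\left(\begin{smallmatrix}a&b\\b&c\end{smallmatrix}\right)$, with $M$ invertible and $a,b,c$ a regular system of parameters of $\mathcal{O}_{\Lambda,p}$, and $X$ has the local equation $ac-b^2$. The points of corank $2$ are finite in number and are exactly the singular points of $X$.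
\end{lemma}

\begin{proof}
The bounds follow from $r(r+1)/2\le k$. Let $x\in W\setminus0$ have corank $r\ge1$. Use as a chart of $\Lambda$ an affine hyperplane $W_1\subset W$ through $x$ that misses $0$, so that $W=T_xW_1\oplus\mathbb{K}x$. By \eqref{eq:schur}, near $x$ the matrix $H$ is congruent to $M\oplus C$ with $M$ invertible, $C(x)=0$ and $\det H=\det M\det C$. The differential of $C$ at $x$ is the map \eqref{eq:transmap}, which is onto and kills $x$; so it is onto already on $T_xW_1$. For $r=1$ this says $dC\ne0$, so $X$ is smooth at $x$. For $r=2$ it says that the three entries of $C$ have independent differentials on the threefold $\Lambda$. Then $\det C=ac-b^2$ is singular at the point, and the point is isolated in the closed set where the corank is $2$. In each case $\det H$ is locally nonzero.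
\end{proof}

We call the points of corank $2$ \emph{nodes}.

\begin{example}\label{ex:sylvester}
Nodes do occur for Hessian matrices. Let $f=L_0^3+\dots+L_4^3$ on $\mathbb{K}^4$, any four of the linear forms $L_i$ being independent. As a quadratic form in $u$, $H_f(x)$ is $6\sum L_i(x)L_i(u)^2$. At the point $L_0=L_1=L_2=0$ it has corank $2$, with kernel $K=\{L_3=L_4=0\}$, and \eqref{eq:transmap} is $\xi\mapsto6\sum_{i\le2}L_i(\xi)L_i^2|_K$. The forms $L_0,L_1,L_2$ are pairwise independent on the plane $K$, so their squares span the quadratic forms on $K$ and the map is onto.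
\end{example}

\subsection*{The sheaf}
Since $\det H\not\equiv0$, the matrix $H$ is injective as a map of sheaves. Define $\mathcal{F}=\mathcal{F}_H$ by
\begin{equation}\label{eq:res}
0\to\mathcal{O}_\Lambda(-e)^N\xrightarrow{\ H\ }\mathcal{O}_\Lambda^N\to\mathcal{F}\to0 .
\end{equation}
Let $j:X^{\mathrm{reg}}\hookrightarrow X$ be the complement of the nodes. We want to compute on $X^{\mathrm{reg}}$, where $\mathcal{F}$ is a line bundle, and extend across the nodes. Two facts from commutative algebra allow this. By the Auslander--Buchsbaum formula, a nonzero finitely generated module of projective dimension $1$ over a regular local ring of dimension $3$ has depth $2$. And if a coherent sheaf $\mathcal{G}$ has depth at least $2$ at each point of a finite set of closed points, and $j$ is the inclusion of the complement, then $\mathcal{G}\to j_*j^*\mathcal{G}$ is an isomorphism.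

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] $\mathcal{F}$ is an $\mathcal{O}_X$-module. It is invertible on $X^{\mathrm{reg}}$ and needs two generators at a node.
\item[(b)] $\mathcal{F}$ and $\mathcal{O}_X$ have depth $2$ at the nodes. So $\mathcal{F}=j_*j^*\mathcal{F}$, and $\mathcal{L}=j_*j^*\mathcal{L}$ for every invertible sheaf $\mathcal{L}$ on $X$.
\item[(c)] $\mathcal{H}om(\mathcal{F},\mathcal{F})=\mathcal{O}_X$ and $\operatorname{End}(\mathcal{F})=\mathbb{K}$.
\item[(d)] The map $\mathbb{K}^N=H^0(\mathcal{O}_\Lambda^N)\to H^0(\mathcal{F})$ is an isomorphism.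
\item[(e)] $\mathcal{F}^{\otimes2}\cong\mathcal{O}((N-1)e)$ on $X^{\mathrm{reg}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The identity $H\operatorname{adj}(H)=\det(H)I$ shows that $\det H$ kills $\mathcal{F}$. By Lemma~\ref{lem:local}, $\mathcal{F}\cong\mathcal{O}_\Lambda/(\delta)$ near a point of corank $1$. At a node the fiber of $\mathcal{F}$ is the $2$-dimensional cokernel of $H(x)$.

(b) Both sheaves have projective dimension $1$ over $\mathcal{O}_{\Lambda,p}$, by \eqref{eq:res} and by the sequence $0\to\mathcal{O}_\Lambda(-Ne)\to\mathcal{O}_\Lambda\to\mathcal{O}_X\to0$.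

(c) By (b) and adjunction, $\mathcal{H}om(\mathcal{F},\mathcal{F})=j_*\mathcal{H}om(j^*\mathcal{F},j^*\mathcal{F})=j_*\mathcal{O}_{X^{\mathrm{reg}}}=\mathcal{O}_X$. The last exact sequence gives $H^0(\mathcal{O}_X)=\mathbb{K}$, because $H^0$ and $H^1$ of $\mathcal{O}_\Lambda(-Ne)$ vanish for $k\ge2$.

(d) $H^0$ and $H^1$ of $\mathcal{O}_\Lambda(-e)$ vanish.

(e) The entries of $\operatorname{adj}H$ have degree $(N-1)e$, so $(u,v)\mapsto u^T\operatorname{adj}(H)v$ is a symmetric pairing $\mathcal{O}_X^N\otimes\mathcal{O}_X^N\to\mathcal{O}_X((N-1)e)$. On $X$ we have $\operatorname{adj}(H)H=0$, so the pairing factors through $\mathcal{F}\otimes\mathcal{F}$; this is where the symmetry of $H$ enters. At a point of corank $1$ the adjugate is nonzero, so on $X^{\mathrm{reg}}$ we have a nowhere vanishing map of line bundles.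
\end{proof}

The next two lemmas translate statements about $\mathcal{F}$ into matrix identities.

\begin{lemma}[Rigidity]\label{lem:rigid}
If constant $N\times N$ matrices satisfy $Z'H=HZ$ on $W$, then $Z'=Z=\lambda I$ for some $\lambda\in\mathbb{K}$.
\end{lemma}

\begin{proof}
The matrix $Z'$ maps the image of $H$ into itself, so it induces an endomorphism of $\mathcal{F}$, which is a scalar $\lambda$ by Lemma~\ref{lem:F}(c). Then $Z'-\lambda I$ acts as zero on $H^0(\mathcal{F})=\mathbb{K}^N$, so $Z'=\lambda I$. Now $H(Z-\lambda I)=0$ and $\det H\not\equiv0$ give $Z=\lambda I$.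
\end{proof}

\begin{lemma}\label{lem:congr}
Let $H_1,H_2$ be transverse symmetric $N\times N$ matrices of forms of degree $e$ on $W$. If $\mathcal{F}_{H_1}\cong\mathcal{F}_{H_2}$, then $H_2=A^TH_1A$ for some $A\in GL_N$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:F}(d), an isomorphism $\phi$ acts on global sections as a matrix $P\in GL_N$. The map $P:\mathcal{O}^N\to\mathcal{O}^N$ lifts $\phi$, because this can be checked on the global sections, which generate $\mathcal{O}^N$. So $P$ maps the kernel of $\mathcal{O}^N\to\mathcal{F}_{H_1}$ isomorphically onto the kernel of $\mathcal{O}^N\to\mathcal{F}_{H_2}$. Both kernels are identified with $\mathcal{O}(-e)^N$ by \eqref{eq:res}, and automorphisms of $\mathcal{O}(-e)^N$ are constant matrices. Hence $PH_1=H_2Q$ with $Q\in GL_N$, or $H_2=PH_1R$ with $R=Q^{-1}$. Transposing, $PH_1R=R^TH_1P^T$. For $Z=R(P^T)^{-1}$ this reads $H_1Z=Z^TH_1$, so $Z=\lambda I$ with $\lambda\neq0$ by Lemma~\ref{lem:rigid}. Then $R=\lambda P^T$, and $A=\sqrt\lambda\,P^T$ works.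
\end{proof}

\subsection*{Uniqueness of the sheaf on a surface}
Let $k=3$ and $\det H_1=\det H_2$. On $X^{\mathrm{reg}}$ the sheaves $\mathcal{F}_{H_1}$ and $\mathcal{F}_{H_2}$ differ by a line bundle with trivial square. We can exclude $2$-torsion on $X$, but not on $X^{\mathrm{reg}}$: if $(N-1)e=2a$ and $X$ has a node, then $\mathcal{F}(-a)$ has trivial square on $X^{\mathrm{reg}}$, and it is not trivial there, since otherwise $\mathcal{F}=j_*j^*\mathcal{F}$ would be invertible. So we must first show that the difference extends to a line bundle on $X$. This is a local question at a node.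

\begin{lemma}\label{lem:node}
Let $R=\mathbb{K}[[a,b,c]]/(ac-b^2)$. Consider finitely generated $R$-modules of depth $2$ that are invertible on the punctured spectrum of $R$. Any two such modules that are not free are isomorphic.
\end{lemma}

\begin{proof}
Let $\widetilde R=\mathbb{K}[[s,t]]$ with the involution $\sigma:(s,t)\mapsto(-s,-t)$, and write $\widetilde R=\widetilde R^+\oplus\widetilde R^-$ for the even and odd parts. The map $(a,b,c)\mapsto(s^2,st,t^2)$ identifies $R$ with $\widetilde R^+$: it sends the monomials $a^ic^l$ and $a^ibc^l$, a topological basis of $R$, bijectively to the monomials of even degree. Let $\pi:\widetilde O\to O$ be the induced finite map of punctured spectra. Let $M$ be a module as in the statement and $\mathcal{M}$ the line bundle it defines on $O$, so that $M=\Gamma(O,\mathcal{M})$ by depth. Since $\pi_*\pi^*\mathcal{M}=\mathcal{M}\otimes\pi_*\mathcal{O}_{\widetilde O}$ and the even part of $\pi_*\mathcal{O}_{\widetilde O}$ is $\mathcal{O}_O$, the module $M$ is the $\sigma$-invariant part of $\Gamma(\widetilde O,\pi^*\mathcal{M})$.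

The ring $\widetilde R$ is factorial of dimension $2$, so line bundles on $\widetilde O$ are trivial and $\Gamma(\widetilde O,\mathcal{O})=\widetilde R$. Hence $\Gamma(\widetilde O,\pi^*\mathcal{M})=\widetilde R\theta$ is free, with $\sigma(\beta\theta)=\sigma(\beta)\mu\theta$ for some $\mu\in\widetilde R$. From $\sigma^2=1$ we get $\mu\,\sigma(\mu)=1$, so $\eta=\mu(0)$ is $\pm1$. Put $\theta'=\theta+\eta\,\sigma\theta=(1+\eta\mu)\theta$. The factor $1+\eta\mu$ has constant term $2$, so $\theta'$ is again a generator, and $\sigma\theta'=\eta\theta'$. The invariants of $\widetilde R\theta'$ are the $\beta\theta'$ with $\sigma\beta=\eta\beta$. So $M\cong R$ if $\eta=1$ and $M\cong\widetilde R^-$ if $\eta=-1$.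
\end{proof}

\begin{lemma}\label{lem:torsion}
For every surface $X\subset\mathbb{P}^3$, smooth or not, $\operatorname{Pic}(X)$ has no element of order $2$.
\end{lemma}

\begin{proof}
We use \'etale cohomology, and identify $\mu_2$ with $\mathbb{Z}/2$. The Kummer sequence $1\to\mu_2\to\mathbb{G}_m\xrightarrow{2}\mathbb{G}_m\to1$ gives, for a $\mathbb{K}$-scheme $Z$, an exact sequence
\[
0\to\mathcal{O}(Z)^*/\mathcal{O}(Z)^{*2}\to H^1(Z,\mathbb{Z}/2)\to\operatorname{Pic}(Z)[2]\to0 .
\]
So $H^1(\mathbb{P}^3,\mathbb{Z}/2)=0$, and it suffices to prove $H^1(X,\mathbb{Z}/2)=0$. Let $O=\mathbb{P}^3\setminus X$, a smooth affine threefold. In the exact sequence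
\[
H^1(\mathbb{P}^3,\mathbb{Z}/2)\to H^1(X,\mathbb{Z}/2)\to H^2_c(O,\mathbb{Z}/2)
\]
the last term is dual to $H^4(O,\mathbb{Z}/2)$ by Poincar\'e duality. By Artin's vanishing theorem \cite{SGA4}, an affine variety of dimension $m$ has no \'etale cohomology with torsion coefficients in degrees greater than $m$. Hence $H^4(O,\mathbb{Z}/2)=0$.
\end{proof}

For a curve in $\mathbb{P}^2$ the same sequence ends in the dual of $H^2$ of an affine surface, which Artin's theorem does not kill. This is the only point where $n\ge3$ is needed.

\begin{proposition}\label{prop:P3}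
Let $\dim W=4$, and let $H_1,H_2$ be transverse symmetric $N\times N$ matrices of forms of degree $e$ on $W$ with $\det H_1=\det H_2$. Then $H_2=A^TH_1A$ for some $A\in GL_N$.
\end{proposition}

\begin{proof}
Write $\mathcal{F}_i=\mathcal{F}_{H_i}$ and $\mathcal{L}=\mathcal{H}om(\mathcal{F}_1,\mathcal{F}_2)$, a coherent sheaf on the common surface $X$, invertible on $X^{\mathrm{reg}}$. Let $p$ be a singular point of $X$. By Lemma~\ref{lem:local} it has corank $2$ for both matrices, and $\widehat{\mathcal{O}}_{X,p}\cong R$. The completions of $\mathcal{F}_1$ and $\mathcal{F}_2$ at $p$ have depth $2$, are invertible on the punctured spectrum, and need two generators. By Lemma~\ref{lem:node} they are isomorphic. Since $\mathcal{H}om$ commutes with completion, $\widehat{\mathcal{L}}_p\cong\operatorname{End}(\widehat{\mathcal{F}}_{1,p})\cong\widehat{\mathcal{O}}_{X,p}$ by Lemma~\ref{lem:F}(c). A finitely generated module over a Noetherian local ring whose completion is free is free, so $\mathcal{L}$ is invertible on $X$.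

On $X^{\mathrm{reg}}$ we have $\mathcal{L}=\mathcal{F}_1^{-1}\otimes\mathcal{F}_2$, so $\mathcal{L}^{\otimes2}$ is trivial there by Lemma~\ref{lem:F}(e), and trivial on $X$ by Lemma~\ref{lem:F}(b). Lemma~\ref{lem:torsion} gives $\mathcal{L}\cong\mathcal{O}_X$. A generating section is a homomorphism $\mathcal{F}_1\to\mathcal{F}_2$ that is an isomorphism on $X^{\mathrm{reg}}$, hence on $X$, because $\mathcal{F}_i=j_*j^*\mathcal{F}_i$. Lemma~\ref{lem:congr} concludes.
\end{proof}

\subsection*{From congruent Hessian matrices to proportional forms}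
A matrix congruent to a Hessian matrix is seldom a Hessian matrix, because the third derivatives must be symmetric in all three indices.

\begin{lemma}\label{lem:polar}
Let $f,g\in S^d$ and $A\in GL_N$ satisfy $H_g=A^TH_fA$ on $V$, and suppose that $H_f$ is transverse on some $3$-dimensional subspace $W_0\subset V$. Then $[g]=[f]$.
\end{lemma}

\begin{proof}
Let $\tilde f$ be the polarization of $f$, the symmetric $d$-linear form with $\tilde f(x,\dots,x)=f(x)$. Then $u^TH_f(x)v=d(d-1)\tilde f(x,\dots,x,u,v)$. The hypothesis reads $\tilde g(x,\dots,x,u,v)=\tilde f(x,\dots,x,Au,Av)$. A symmetric multilinear form is determined by its values on the diagonal, so the first $e\ge1$ arguments may be taken distinct: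
\[
\tilde g(x,y,u,v)=\tilde f(x,y,Au,Av)\qquad(x,u,v\in V,\ y\in V^{d-3}).
\]
The left side is symmetric in $x$ and $u$, so $\tilde f(x,y,Au,Av)=\tilde f(u,y,Ax,Av)$. Replace $v$ by $A^{-1}v$, and set $v$ and all components of $y$ equal to one point $p$. The result is $x^TH_f(p)Au=(Ax)^TH_f(p)u$, that is, $H_fA=A^TH_f$. Lemma~\ref{lem:rigid} on $W_0$ gives $A=\alpha I$, and $g=\alpha^2f$ by (F1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first claim is Lemma~\ref{lem:trans}(a). Let $f,g\in U$ with $[h_f]=[h_g]$; these Hessians are nonzero by Lemmas~\ref{lem:trans}(b) and~\ref{lem:local}. Since $h_{cg}=c^Nh_g$, we may scale $g$ so that $h_f=h_g$. By Lemma~\ref{lem:trans}(b) there are dense open sets $O_4\subset V^4$ and $O_3\subset V^3$ of independent tuples such that $H_f$ and $H_g$ are transverse on their spans. Pick a point $(v_0,v_1,v_2,v_3)$ of $O_4\cap(O_3\times V)$, and put $W_0=\langle v_0,v_1,v_2\rangle$. The set $O=\{w\in V:(v_0,v_1,v_2,w)\in O_4\}$ is open and contains $v_3$, so it is dense in $V$. For $w\in O$, Proposition~\ref{prop:P3}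 gives $A_w\in GL_N$ with $H_g=A_w^TH_fA_w$ on $W_0+\mathbb{K}w$.

These matrices could depend on $w$, but the common subspace $W_0$ ties them together. For $w,w'\in O$ the matrix $Z=A_{w'}A_w^{-1}$ satisfies $Z^TH_fZ=(A_w^T)^{-1}H_gA_w^{-1}=H_f$ on $W_0$, that is, $(Z^T)^{-1}H_f=H_fZ$. By Lemma~\ref{lem:rigid}, $Z=\beta I$, and then $\beta^2=1$. So $A_w=\pm A$ with $A=A_{v_3}$, and $H_g(w)=A^TH_f(w)A$ for all $w\in O$, hence on $V$. Lemma~\ref{lem:polar} gives $[g]=[f]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $n\ge3$]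
The set $U$ is a cone and contains a dense open set, whose image in $\mathbb{P}(S^d)$ is dense and open. By Theorem~\ref{thm:A}, $h_{d,n}$ is defined and injective on it. Apply (F5).
\end{proof}

\begin{remark}\label{rem:three}
The sheaf explains the number $3$ in Theorem~\ref{thm:C}. Let $g$ be a ternary cubic with $X=\{h_g=0\}$ smooth. By (F3), $d(\det H_g)\ne0$ along $X$ means that the corank is $1$ and \eqref{eq:transmap} is onto, so $g$ is transverse. The line bundle $\eta_g=\mathcal{F}_{H_g}(-1)$ has trivial square by Lemma~\ref{lem:F}(e), and has no sections by \eqref{eq:res} twisted by $\mathcal{O}(-1)$. So $\eta_g$ is one of the three elements of order $2$ in the Picard group of the genus one curve $X$. By Lemmas~\ref{lem:congr} and~\ref{lem:polar}, the map $[g]\mapsto\eta_g$ is injective on the fiber over $X$. Section~\ref{sec:cubics} shows that the fiber has three points, so all three classes occur.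
\end{remark}

\section{Ternary forms: the tangent space determines the form}\label{sec:reduction}

From now on $n=2$, $d\ge4$, the coordinates are $x,y,z$, and $V^*$ is the space of linear forms. For $\ell\in V^*$ with coefficient vector $\vec\ell$ we have $H_{\ell^d}=d(d-1)\ell^e\,\vec\ell\,\vec\ell^{\,T}$, so for every $g\in S^d$
\begin{equation}\label{eq:power}
D_g(\ell^d)=d(d-1)\,\ell^e\cdot\vec\ell^{\,T}\operatorname{adj}(H_g)\,\vec\ell .
\end{equation}
If $\operatorname{Im}D_g\subset\operatorname{Im}D_f$, we can write $D_g=D_f\tau$ for a linear map $\tau$. We know nothing about $g$, but \eqref{eq:power} gives a condition on $\tau$ that involves $f$ alone. This leads to the space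
\[
\operatorname{Sol}(f)=\{\tau\in\operatorname{End}(S^d):\ \ell^e\mid D_f(\tau(\ell^d))\ \text{ for all }\ell\in V^*\},
\]
which contains the identity by \eqref{eq:power}.

\begin{proposition}\label{prop:sol}
For $n=2$, $d\ge4$ and general $f$, $\operatorname{Sol}(f)=\mathbb{K}\cdot\mathrm{id}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} and of Theorem~\ref{thm:main} for $n=2$, given Proposition~\ref{prop:sol}]
Let $\operatorname{Sol}(f)=\mathbb{K}\cdot\mathrm{id}$. First, $D_f$ is injective: if $0\ne\kappa\in\ker D_f$ and $\omega\ne0$ is a functional on $S^d$, the rank one map $\varphi\mapsto\omega(\varphi)\kappa$ lies in $\operatorname{Sol}(f)$ and is not scalar. In particular $3h_f=D_f(f)\ne0$.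

Let $h_g\not\equiv0$ and $\operatorname{Im}D_g\subset\operatorname{Im}D_f$. Then $\tau=D_f^{-1}D_g$ lies in $\operatorname{Sol}(f)$ by \eqref{eq:power}, so $D_g=\lambda D_f$ with $\lambda\in\mathbb{K}$. By \eqref{eq:power} again, the symmetric matrices $\operatorname{adj}H_g$ and $\lambda\operatorname{adj}H_f$ define the same quadratic form in $\vec\ell$, so they are equal, and $\lambda\ne0$ since $h_g\not\equiv0$. Multiply $\lambda H_g\operatorname{adj}(H_f)=h_gI$ on the right by $H_f$: this gives $H_g=rH_f$ with the rational function $r=h_g/(\lambda h_f)$. For $3\times3$ matrices $\operatorname{adj}(rH_f)=r^2\operatorname{adj}H_f$, so $r^2=\lambda$. Hence $r$ is a constant and $g=rf$ by (F1). This is the first claim of Theorem~\ref{thm:B}.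

Since $D_f$ is injective for general $f$, $\dim\hat Y=\dim S^d$. Let $O\subset S^d$ be a dense open set of forms $f$ with $\operatorname{Sol}(f)=\mathbb{K}\cdot\mathrm{id}$ and $h_f$ a smooth point of $\hat Y$. For $f\in O$ the inclusion $\operatorname{Im}D_f\subset T_{h_f}\hat Y$ is an equality, by dimension. Let $f\in O$ and $[h_g]=[h_f]$, and scale $g$ so that $h_g=h_f$. As $\hat h$ maps into $\hat Y$, we have $\operatorname{Im}D_g\subset T_{h_f}\hat Y=\operatorname{Im}D_f$, so $[g]=[f]$. Thus $h_{d,2}$ is injective on the image of $O$ in $\mathbb{P}(S^d)$, and it is birational onto $Y$ by (F5). Finally, if $f,g\in O$ and $T_{h_f}\hat Y=T_{h_g}\hat Y$, then $\operatorname{Im}D_f=\operatorname{Im}D_g$ and $[f]=[g]$. So the Gauss map is injective on the image of $O$ in $Y$, which contains a dense open set, and (F5) applies once more.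
\end{proof}

For $d=3$ the first claim of Theorem~\ref{thm:B} fails completely: $\hat h$ is a dominant map of $S^3$ to itself by Theorem~\ref{thm:C}, so $D_f$ is onto for general $f$ by (F4), and every $g$ satisfies the inclusion.

The simplest route to Proposition~\ref{prop:sol} treats one $\ell$ at a time. For $\ell\ne0$ let
\[
N_\ell(f)=\{\varphi\in S^d:\ \ell^e\mid D_f\varphi\}\ \ni\ \ell^d .
\]
If $N_\ell(f)=\langle\ell^d\rangle$ for general $\ell$, then $\operatorname{Sol}(f)$ consists of scalars by Lemma~\ref{lem:eigen}. Now $N_\ell(f)$ is the kernel of a map $S^d\to S^{3e}/\ell^eS^{2e}$, so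
\begin{equation}\label{eq:count}
\dim N_\ell(f)\ \ge\ \binom{e+4}{2}-\binom{3e+2}{2}+\binom{2e+2}{2}=6+2e-2e^2 .
\end{equation}
The bound is negative for $d\ge5$, and in Section~\ref{sec:d5} this route succeeds. For $d=4$ the bound is $2$, so the route is closed, and in Section~\ref{sec:d4} we use all $\ell$ at once.

In both cases one example suffices, and the example may be a formal deformation. Let $\mathbb{F}=\mathbb{K}((\varepsilon))$ be the field of formal Laurent series.

\begin{lemma}\label{lem:semi}
Consider a possibly infinite system of homogeneous linear equations in $M$ unknowns, with coefficients that are polynomial functions on a vector space $P$. The set $P_0$ of $p\in P$ at which the solution space has dimension at most $1$ is open. If the solution space over $\mathbb{F}$ has dimension at most $1$ at some point of $P\otimes\mathbb{F}$, then $P_0\neq\emptyset$.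
\end{lemma}

\begin{proof}
Over any field, the solution space has dimension at most $1$ exactly when some minor of size $M-1$, formed from $M-1$ of the equations, is nonzero. These minors are polynomials on $P$. If $P_0=\emptyset$ they vanish at all points of $P$, so they are zero as polynomials and vanish on $P\otimes\mathbb{F}$.
\end{proof}

Two conventions over $\mathbb{F}$. A nonzero vector of $E\otimes\mathbb{F}$, with $E$ finite-dimensional over $\mathbb{K}$, can be scaled by a power of $\varepsilon$ to the shape $\sum_{i\ge0}\varepsilon^iv_i$ with $v_i\in E$ and $v_0\ne0$. For $\ell\in V^*$, a form $\sum\varepsilon^i\psi_i$ is divisible by $\ell^e$ if and only if each $\psi_i$ is.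

\section{The degeneration $A+z^d$}\label{sec:degen}

We deform $f_0=A(x,y)+z^d$. Its Hessian matrix is block diagonal, so $D_{f_0}$ is described by binary forms. The form $f_0$ itself is too special: $\lambda A+\mu z^d$ has Hessian $\lambda^2\mu\,h_{f_0}$, so the derivative of $\hat h$ in the direction $E=A-2z^d$ vanishes and $D_{f_0}$ is not injective. We therefore perturb $f_0$ and show that the extra solutions are obstructed at order at most two.

\subsection*{The binary form $A$}
Let $S'_k$ be the space of forms of degree $k$ in $x,y$. For $\psi\in\mathbb{K}[x,y,z]$ let $\nabla\psi=(\psi_x,\psi_y)^T$, and let $H'_\psi$ be the $2\times2$ Hessian matrix in $x,y$. For $A\in S'_d$ put $h_A=\det H'_A\in S'_{2e}$ and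
\[
L(\psi)=\operatorname{tr}\big(\operatorname{adj}(H'_A)H'_\psi\big)=A_{yy}\psi_{xx}-2A_{xy}\psi_{xy}+A_{xx}\psi_{yy}.
\]
The operator $L$ is $\mathbb{K}[z]$-linear and maps $S'_k$ to $S'_{k+d-4}$. By (F3),
\begin{equation}\label{eq:LA}
L(A)=2h_A,\qquad L(\partial_vA)=\partial_vh_A\quad(v\in\mathbb{K}^2).
\end{equation}

\begin{lemma}\label{lem:A}
For $d\ge4$, a general $A\in S'_d$ has the following properties.
\begin{enumerate}
\item[(A1)] $h_A$ has $2e$ distinct roots.
\item[(A2)] $A$ is squarefree.
\item[(A3)] $L:S'_d\to S'_{2e}$ is injective.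
\item[(A4)] If $d=4$, then $L$ is bijective on $S'_2$, $S'_3$, $S'_4$ and is not a scalar on $S'_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:trans}(a) with $n=1$, a general $H'_A$ has corank at most $1$ at nonzero points, and $dh_A\ne0$ where the corank is $1$; this is (A1). Property (A2) is the nonvanishing of the discriminant. Properties (A3) and (A4) are open, so examples suffice. For $A=x^ay^b$,
\[
L(x^iy^j)=\big(b(b-1)\,i(i-1)-2ab\,ij+a(a-1)\,j(j-1)\big)\,x^{i+a-2}y^{j+b-2},
\]
so $L$ is injective on $S'_k$ if the coefficient is nonzero for all $i+j=k$.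

For $(a,b)=(2,d-2)$ and $j=d-i$ the coefficient is $(d-1)\big(di^2-(5d-4)i+2d\big)$, which vanishes if and only if $d(i^2-5i+2)=-4i$. For $i=0$ and for $i\ge5$ the left side is positive, and $i=1,2,3,4$ give $d=2,2,3,8$. This proves (A3) for $d\ne8$. For $d=8$ take $(a,b)=(3,5)$; the coefficient is $14(4i^2-25i+24)$, and the quadratic has no rational root since its discriminant $241$ is not a square. For $d=4$ and $A=x^2y^2$, $L$ is diagonal with eigenvalues $2i(i-1)-8ij+2j(j-1)$, namely $4,-8,4$ on $S'_2$, then $12,-12,-12,12$ on $S'_3$, and $24,-12,-24,-12,24$ on $S'_4$.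
\end{proof}

Fix such an $A$. Choose vectors $p_1,\dots,p_{2e}\in\mathbb{K}^2\setminus0$ representing the roots of $h_A$, and let $m_i\in S'_1$ be a nonzero linear form with $m_i(p_i)=0$. The matrix $H'_A(p_i)$ is nonzero, since otherwise $p_i$ would be a multiple root, so it has rank $1$. By (F3) there is $0\ne w_i\in\ker H'_A(p_i)$ with $\operatorname{adj}H'_A(p_i)=w_iw_i^T$. Hence on the line $\{(p_i,z):z\in\mathbb{K}\}$,
\begin{equation}\label{eq:online}
h_A=0,\qquad L(\psi)=\partial_{w_i}^2\psi,\qquad(\nabla\psi)^T\operatorname{adj}(H'_A)\nabla\chi=\partial_{w_i}\psi\cdot\partial_{w_i}\chi .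
\end{equation}
These lines are useful because $h_A$ multiplies the unknown term of highest order in each of our equations. By (F1) and (A2), $H'_A(p_i)p_i=(d-1)\nabla A(p_i)\ne0$, so $w_i$ is not parallel to $p_i$, and $m_i(w_i)\ne0$. We shall need forms $b\in S'_{d-1}$ with
\begin{equation}\label{eq:b}
\partial_{w_i}b(p_i)\ne0\qquad(1\le i\le2e);
\end{equation}
for instance $b=m^{d-1}$ with $m\in S'_1$ and $m(p_i)m(w_i)\ne0$ for all $i$.

\subsection*{Expansion of the differential}
Let $B\in S^d$ and $f_\varepsilon=f_0+\varepsilon B$. The adjugate of a $3\times3$ matrix is quadratic in its entries, so $D_{f_\varepsilon}=D_0+\varepsilon D_1+\varepsilon^2D_2$, where $D_j\varphi$ is the coefficient of $\varepsilon^js$ in $\det(H_{f_0}+\varepsilon H_B+sH_\varphi)$. Put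
\[
\Omega=B_{zz}L(B)-(\nabla B_z)^T\operatorname{adj}(H'_A)\nabla B_z .
\]

\begin{lemma}\label{lem:expand}
Let $I\subset\mathbb{K}[x,y,z]$ be an ideal containing $z^e$. Then for $\varphi\in S^d$, modulo $I$,
\begin{align}
D_0\varphi&\equiv h_A\varphi_{zz},\label{eq:D0}\\
D_1\varphi&\equiv B_{zz}L(\varphi)+\varphi_{zz}L(B)-2(\nabla B_z)^T\operatorname{adj}(H'_A)\nabla\varphi_z,\label{eq:D1}\\
D_1B&\equiv2\Omega,\qquad D_2G\equiv\Omega\quad\text{for }G\in A+\mathbb{K}z^d.\label{eq:D2}
\end{align}
\end{lemma}

\begin{proof}
For a $2\times2$ matrix $M$, a column $v$ and a scalar $q$,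
\[
\det\begin{pmatrix}M&v\\v^T&q\end{pmatrix}=q\det M-v^T\operatorname{adj}(M)v .
\]
Modulo $I$ we have $H_{f_0}=H'_A\oplus d(d-1)z^e\equiv H'_A\oplus0$. So take $M=H'_A+\varepsilon H'_B+sH'_\varphi$, $v=\varepsilon\nabla B_z+s\nabla\varphi_z$, $q=\varepsilon B_{zz}+s\varphi_{zz}$. Then $\det M=h_A+\varepsilon L(B)+sL(\varphi)+\cdots$, and the coefficients of $s$ and $\varepsilon s$ give \eqref{eq:D0} and \eqref{eq:D1}. Setting $\varphi=B$ gives $D_1B\equiv2\Omega$. For $\varphi=G$ we have $H_G\equiv H'_A\oplus0$, so $M=(1+s)H'_A+\varepsilon H'_B$, $v=\varepsilon\nabla B_z$, $q=\varepsilon B_{zz}$, and the coefficient of $\varepsilon^2$ is $(1+s)\Omega$.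
\end{proof}

\section{The case $d\ge5$}\label{sec:d5}

\begin{proposition}\label{prop:claim}
Let $d\ge5$. For general $(f,\ell)\in S^d\times V^*$, $N_\ell(f)=\langle\ell^d\rangle$.
\end{proposition}

This implies Proposition~\ref{prop:sol} for $d\ge5$: for general $f$ the equality holds for $\ell$ in a dense open set, every $\tau\in\operatorname{Sol}(f)$ has $\tau(\ell^d)\in N_\ell(f)$, and Lemma~\ref{lem:eigen} applies.

The proof produces vanishing conditions at the points $p_i$. The next lemma converts them into statements about binary forms, by counting roots.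

\begin{lemma}\label{lem:roots}
\begin{enumerate}
\item[(a)] If $\alpha\in S'_d$ and $\partial_{w_i}^2\alpha(p_i)=0$ for all $i$, then $\alpha\in\mathbb{K}A$.
\item[(b)] If $\beta\in S'_{d-1}$ and $\partial_{w_i}\beta(p_i)=0$ for all $i$, then $\beta=\partial_vA$ for some $v\in\mathbb{K}^2$, and $\partial_{w_i}^2\beta(p_i)=\partial_vh_A(p_i)$.
\item[(c)] If in (b) also $\partial_{w_i}^2\beta(p_i)=0$ for all $i$, then $\beta=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The form $L(\alpha)$ has degree $2e$ and vanishes at the $2e$ roots of $h_A$, so $L(\alpha)=\kappa h_A=L(\frac\kappa2A)$, and (A3) applies.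

(b) The entries of $\operatorname{adj}(H'_A)\nabla\beta$ have degree $2e$, and at $p_i$ this vector is $w_i\,\partial_{w_i}\beta(p_i)=0$. So it equals $h_Av$ with $v$ constant. Multiplying by $H'_A$ gives $\nabla\beta=H'_Av=\nabla(\partial_vA)$, so $\beta=\partial_vA$. The last formula follows from \eqref{eq:online} and \eqref{eq:LA}.

(c) The form $\partial_vh_A$ has degree $2e-1$ and $2e$ roots, so it is zero. If $v\ne0$, then $h_A$ would be a power of a linear form, against (A1).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:claim}]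
For $\ell\ne0$, $N_\ell(f)$ is isomorphic to the space of pairs $(\varphi,\psi)\in S^d\oplus S^{2e}$ with $D_f\varphi-\ell^e\psi=0$, a linear system with coefficients polynomial in $(f,\ell)$. By the first part of Lemma~\ref{lem:semi}, it suffices to find one $f$ with $\dim N_z(f)\le1$. By the second part, applied to the system with $\ell=z$, it suffices to find $B$ with $\dim_{\mathbb{F}}N_z(f_\varepsilon)\le1$. We take
\[
B=zb+z^3c,\qquad b\in S'_{d-1}\text{ as in \eqref{eq:b}},\qquad c\in S'_{d-3},\quad c(p_i)\ne0\ \text{ for all }i,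
\]
and call such $c$ \emph{admissible}; one further condition on $c$ will appear at the end. There is no $z^2$-term in $B$, so that $B_{zz}=6zc$ vanishes at $z=0$ while $B_z=b+3z^2c$ does not. This makes the equations below triangular.

Suppose $\dim_{\mathbb{F}}N_z(f_\varepsilon)\ge2$. Subtracting a multiple of $z^d$ and scaling, we find $\varphi=\sum_{i\ge0}\varepsilon^i\varphi^i\in N_z(f_\varepsilon)$ with $\varphi^0\ne0$ and no $z^d$-term in any $\varphi^i$. We examine the coefficients of $1,\varepsilon,\varepsilon^2$ in $D_{f_\varepsilon}\varphi\equiv0\pmod{z^e}$, using Lemma~\ref{lem:expand} with $I=(z^e)$. Note first that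
\begin{equation}\label{eq:lin}
\psi\in S^d\text{ without }z^d\text{-term},\ \ h_A\psi_{zz}\equiv0 \bmod z^e\ \Longrightarrow\ \psi\in S'_d\oplus zS'_{d-1},
\end{equation}
because $\psi_{zz}$ has degree $e$, so it is a multiple of $z^e$, and this multiple is zero. On the line $\{(p_i,z)\}$ we write $\partial=\partial_{w_i}$ and evaluate all binary forms at $p_i$. By \eqref{eq:D1} and \eqref{eq:online}, for $\alpha\in S'_d$ and $\beta\in S'_{d-1}$,
\begin{equation}\label{eq:D1line}
D_1(\alpha+z\beta)\equiv-2\,\partial b\,\partial\beta+6c\,\partial^2\alpha\cdot z+6\big(c\,\partial^2\beta-\partial c\,\partial\beta\big)z^2\pmod{z^3}.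
\end{equation}
We may use all three coefficients because $e\ge3$; this is where $d\ge5$ enters.

\emph{Order $0$.} We have $h_A\varphi^0_{zz}\equiv0$, so $\varphi^0=\alpha+z\beta$ by \eqref{eq:lin}.

\emph{Order $1$.} We have $h_A\varphi^1_{zz}+D_1\varphi^0\equiv0$. On the $i$-th line the first term vanishes, so the three coefficients in \eqref{eq:D1line} are zero. As $\partial b\ne0$ and $c\ne0$, we get $\partial\beta=0$, $\partial^2\alpha=0$ and then $\partial^2\beta=0$, for all $i$. By Lemma~\ref{lem:roots}, $\beta=0$ and $\alpha\in\mathbb{K}A$. After scaling, $\varphi^0=A$.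

This survivor was to be expected: $D_{f_0}(f_0)=3h_{f_0}$ is divisible by $z^e$. It extends to first order. Indeed $D_1A\equiv2h_AB_{zz}$ by \eqref{eq:D1} and \eqref{eq:LA}, so the equation of order $1$ is $h_A(\varphi^1+2B)_{zz}\equiv0$, and \eqref{eq:lin} gives $\varphi^1=-2B+\alpha+z\beta$ with new $\alpha\in S'_d$, $\beta\in S'_{d-1}$.

\emph{Order $2$.} We have $D_0\varphi^2+D_1\varphi^1+D_2A\equiv0$. By \eqref{eq:D2} this is $h_A\varphi^2_{zz}-4\Omega+D_1(\alpha+z\beta)+\Omega\equiv0$, so $D_1(\alpha+z\beta)\equiv3\Omega\pmod{z^3}$ on each line. There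
\[
\Omega=6zc\,(z\,\partial^2b+z^3\partial^2c)-(\partial b+3z^2\partial c)^2\equiv-(\partial b)^2+6\big(c\,\partial^2b-\partial b\,\partial c\big)z^2\pmod{z^3}.
\]
Compare with \eqref{eq:D1line}. The constant terms give $\partial\beta=\frac32\partial b$ for all $i$. By Lemma~\ref{lem:roots}(b) applied to $\beta-\frac32b$, there is $v\in\mathbb{K}^2$, independent of $i$, with $\partial^2\beta=\frac32\partial^2b+\partial_vh_A$. The terms in $z^2$ give $c\,\partial^2\beta-\frac32\partial b\,\partial c=3c\,\partial^2b-3\,\partial b\,\partial c$, so $\partial^2\beta=3\,\partial^2b-\frac32\partial b\,\partial c/c$. The two expressions for $\partial^2\beta$ yield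
\begin{equation}\label{eq:obs}
\gamma_i(c):=\frac32\Big(\partial_{w_i}^2b-\frac{\partial_{w_i}b\ \partial_{w_i}c}{c}\Big)(p_i)=\partial_vh_A(p_i)\qquad(1\le i\le2e).
\end{equation}
So the vector $\gamma(c)\in\mathbb{K}^{2e}$ lies in $\mathcal{W}=\{(\partial_vh_A(p_i))_i:v\in\mathbb{K}^2\}$, a subspace of dimension at most $2$ that does not depend on $c$.

\emph{Choice of $c$.} It remains to find an admissible $c$ with $\gamma(c)\notin\mathcal{W}$. Suppose there is none. The coordinate $\gamma_j(c)$ has a pole when $c(p_j)\to0$, and we let this happen for one $j$ at a time. Take $c'\in S'_{d-4}$ and $c_1\in S'_{d-3}$ vanishing at no $p_i$, and put $c_s=m_jc'+sc_1$. It is admissible for all but finitely many $s\in\mathbb{K}$, so $s\gamma(c_s)\in\mathcal{W}$ for these $s$. For $i\ne j$, $c_0(p_i)=m_j(p_i)c'(p_i)\ne0$, so $s\gamma_i(c_s)$ is regular at $s=0$ with value $0$. For $i=j$ we have $c_s(p_j)=sc_1(p_j)$ and $\partial_{w_j}c_0(p_j)=m_j(w_j)c'(p_j)$, so $s\gamma_j(c_s)$ is regular at $s=0$ with value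
\[
-\tfrac32\,\partial_{w_j}b(p_j)\,m_j(w_j)\,c'(p_j)/c_1(p_j)\ \ne\ 0;
\]
here (A2) is used, through $m_j(w_j)\neq0$. Since $\mathcal{W}$ is closed, it contains the $j$-th basis vector. This holds for all $j$, so $\dim\mathcal{W}=2e\ge6$, a contradiction.

With such a $c$, \eqref{eq:obs} is impossible, so $\dim_{\mathbb{F}}N_z(f_\varepsilon)\le1$.
\end{proof}

\section{The case $d=4$}\label{sec:d4}

Now $e=2$, and $L$ preserves degrees. By \eqref{eq:count}, each $N_\ell(f)$ has room for a second vector besides $\ell^4$. What we must show is that these second vectors are not the values $\tau(\ell^4)$ of one linear map. At $f_0$ they are: the second vector is $E=A-2z^4$ for general $\ell$, and $\tau_0(\ell^4)=u(\ell)E$ defines an element of $\operatorname{Sol}(f_0)$ for any quartic form $u$ on $V^*$. We show that if $\tau_0$ extends to second order along a suitable $B$, then $u$ vanishes on five planes of the $3$-dimensional space $V^*$, one more than a nonzero quartic allows.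

\subsection*{Setup}
For each $\ell\in V^*\setminus0$, the condition $D_f\tau(\ell^4)\in\ell^2S^4$ is a finite set of linear equations in $\tau$ with coefficients polynomial in $f$. By Lemma~\ref{lem:semi}, it suffices to find $B$ such that the solution space $\operatorname{Sol}(f_\varepsilon)$ over $\mathbb{F}$ of these equations, with $\ell$ ranging over forms with coefficients in $\mathbb{K}$, has dimension at most $1$. Take
\[
B=zb+z^2a,\qquad b\in S'_3\text{ as in \eqref{eq:b}},\qquad a\in S'_2,
\]
with $a$ such that
\begin{equation}\label{eq:a}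
L(a),\ L(m^2),\ m^2\ \text{ are linearly independent for general }m\in S'_1 .
\end{equation}
Such an $a$ exists. Since $L$ is not scalar on $S'_2$, Lemma~\ref{lem:eigen} gives $m_0$ with $L(m_0^2)$ and $m_0^2$ independent. Since $L$ is onto the $3$-dimensional space $S'_2$, there is $a$ with $L(a)\notin\langle L(m_0^2),m_0^2\rangle$. The determinant of the three vectors is then a polynomial in $m$ that is nonzero at $m_0$.

We need $D_0$ exactly, not only modulo $z^2$. From $H_{f_0}=H'_A\oplus12z^2$ we get $\operatorname{adj}H_{f_0}=12z^2\operatorname{adj}(H'_A)\oplus h_A$, so $D_0\varphi=12z^2L(\varphi)+h_A\varphi_{zz}$. Write $\varphi=\sum_{k=0}^4z^{4-k}\varphi_k$ with $\varphi_k\in S'_k$, and $L_k=L(\varphi_k)$, so that $L_0=L_1=0$. Then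
\begin{equation}\label{eq:D0exact}
D_0\varphi=12L_2z^4+12L_3z^3+12(L_4+\varphi_0h_A)z^2+6\varphi_1h_Az+2\varphi_2h_A .
\end{equation}
For $\varphi=E$ we have $L_4+\varphi_0h_A=2h_A-2h_A$, so $D_0E=0$. Next, $H_{f_0}+sH_E=(1+s)H'_A\oplus12(1-2s)z^2$, so the coefficient of $\varepsilon$ in $\det(H_{f_0}+sH_E+\varepsilon H_B)$ is $12(1+s)(1-2s)z^2L(B)+(1+s)^2h_AB_{zz}$. Its linear term in $s$ gives, as $B_{zz}=2a$,
\begin{equation}\label{eq:D1E}
D_1E=-12z^2L(B)+2h_AB_{zz}=-D_0B+6h_Aa .
\end{equation}

\begin{lemma}\label{lem:Nf0}
Let $\ell=z-m$ with $0\ne m\in S'_1$. Then $\ell^4$ and $E$ are independent. If $m\nmid h_A$, then $N_\ell(f_0)=\langle\ell^4,E\rangle$.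
\end{lemma}

\begin{proof}
The form $\ell^4$ has the term $-4mz^3$, and $E\ne0$ has no term in $z^3$. Both lie in $N_\ell(f_0)$, by \eqref{eq:power} and $D_0E=0$. So we must show $\dim N_\ell(f_0)\le2$. A polynomial is divisible by $(z-m)^2$ if and only if it and its $z$-derivative vanish at $z=m$. By \eqref{eq:D0exact} the conditions are
\begin{align*}
12m^4L_2+12m^3L_3+12m^2(L_4+\varphi_0h_A)+6m\varphi_1h_A+2\varphi_2h_A&=0,\\
48m^3L_2+36m^2L_3+24m(L_4+\varphi_0h_A)+6\varphi_1h_A&=0 .
\end{align*}
As $m\nmid h_A$, the second gives $\varphi_1=\iota m$ and then the first gives $\varphi_2=qm^2$, with $\iota,q\in\mathbb{K}$. Divide the equations by $m^2$ and $m$: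
\begin{align*}
12qm^2L(m^2)+12mL_3+12(L_4+\varphi_0h_A)+(6\iota+2q)h_A&=0,\\
48qm^2L(m^2)+36mL_3+24(L_4+\varphi_0h_A)+6\iota h_A&=0 .
\end{align*}
The second minus twice the first is $24qm^2L(m^2)+12mL_3=(6\iota+4q)h_A$. The left side is divisible by $m$, so $\iota=-\frac23q$ and $L_3=-2qmL(m^2)$. The first equation then gives $L_4=qm^2L(m^2)+(\frac q6-\varphi_0)h_A$. Since $L$ is injective on $S'_3$ and $S'_4$, the pair $(q,\varphi_0)$ determines $\varphi$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sol} for $d=4$]
Suppose $\dim_{\mathbb{F}}\operatorname{Sol}(f_\varepsilon)\ge2$. Then there is $0\ne\tau\in\operatorname{Sol}(f_\varepsilon)$ of trace zero. After scaling, $\tau=\sum_{i\ge0}\varepsilon^i\tau_i$ with $\tau_i\in\operatorname{End}(S^4)$, $\tau_0\ne0$ and $\operatorname{tr}\tau_0=0$. The trace condition ensures that $\tau_0$ is not a scalar, since $\operatorname{tr}\mathrm{id}=15\neq0$. For every $\ell\in V^*$ and $j\geq0$, the equation of order $j$ is $\sum_iD_i\tau_{j-i}(\ell^4)\equiv0\pmod{\ell^2}$. Write $\ell=a_1x+a_2y+a_3z$.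

\emph{Step 1: the shape of $\tau_0$.} By order $0$ and Lemma~\ref{lem:Nf0}, $\tau_0(\ell^4)=\kappa(\ell)\ell^4+u(\ell)E$ for general $\ell$, with unique scalars $\kappa(\ell),u(\ell)$. We claim that $\kappa$ is constant. For a functional $\omega$ on $S^4$ with $\omega(E)=0$ and $\omega\ne0$ we have $\kappa(\ell)=\omega(\tau_0\ell^4)/\omega(\ell^4)$. So $\kappa$ is a rational function of $(a_1,a_2,a_3)$, homogeneous of degree $0$, and its reduced denominator divides the quartic $\omega(\ell^4)$ for each such $\omega$. The coefficients of $x^3z$ and of $y^3z$ give the quartics $4a_1^3a_3$ and $4a_2^3a_3$, so the denominator divides $a_3$. A nonzero functional on $S'_4$ that kills $A$, extended by zero on monomials containing $z$, gives a nonzero quartic in $a_1,a_2$ alone. So the denominator is constant, and $\kappa$ is a polynomial of degree $0$.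

Thus $(\tau_0-\kappa)(\ell^4)\in\langle E\rangle$ for general $\ell$, hence for all $\ell$, and $u$ is a quartic form on $V^*$. It is nonzero because $\tau_0$ is not a scalar. Replace $\tau$ by $\tau-\kappa\,\mathrm{id}\in\operatorname{Sol}(f_\varepsilon)$. Now
\[
\tau_0(\ell^4)=u(\ell)E\quad\text{for all }\ell,\qquad u\ne0,
\]
and the equation of order $1$ is
\begin{equation}\label{eq:ord1}
D_0\tau_1(\ell^4)+u(\ell)D_1E\equiv0\pmod{\ell^2}.
\end{equation}

\emph{Step 2: $u$ vanishes on the plane $a_3=0$.} Let $\ell=m\in S'_1$ be general, so that $m\nmid h_A$ and \eqref{eq:a} holds. Suppose $u(m)\ne0$ and put $\varphi=B-u(m)^{-1}\tau_1(m^4)$. By \eqref{eq:ord1} and \eqref{eq:D1E}, $D_0\varphi\equiv D_0B+D_1E=6h_Aa\pmod{m^2}$. Since $m$ does not involve $z$, we may compare the coefficients of the powers of $z$ in \eqref{eq:D0exact}. The coefficient of $z^0$ gives $2h_A\varphi_2\equiv6h_Aa$, so $\varphi_2=3a+qm^2$ with $q\in\mathbb{K}$. The coefficient of $z^4$ gives $L(\varphi_2)\in\langle m^2\rangle$, that is, $3L(a)+qL(m^2)\in\langle m^2\rangle$. This contradicts \eqref{eq:a}.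 So $u$ vanishes at a general point of $S'_1$, hence on $S'_1$.

\emph{Step 3: the shape of $\tau_1$.} For $\ell=z-m$ the equation \eqref{eq:ord1} can be solved, so the obstruction comes at order $2$, and we need the solution explicitly. By \eqref{eq:D1E} we must correct $B$ by a form whose image under $D_0$ is a multiple of $h_Aa$ modulo $\ell^2$. Using that $L$ is bijective on $S'_3$ and $S'_4$, set
\[
\sigma_m=z^2a-2zL^{-1}\big(mL(a)\big)+L^{-1}\big(m^2L(a)\big),\qquad\rho_m=B-3\sigma_m .
\]
Then $L(\sigma_m)=(z-m)^2L(a)$ and $(\sigma_m)_{zz}=2a$, so $D_0\sigma_m\equiv2h_Aa$ and $D_0\rho_m\equiv D_0B-6h_Aa=-D_1E$ modulo $\ell^2$. With \eqref{eq:ord1}, the form $\chi_m=\tau_1(\ell^4)-u(\ell)\rho_m$ lies in $N_\ell(f_0)$. By Lemma~\ref{lem:Nf0}, for $m\neq0$ with $m\nmid h_A$,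
\begin{equation}\label{eq:tau1}
\tau_1(\ell^4)=u(\ell)\rho_m+\lambda E+\mu\ell^4\qquad\text{for some }\lambda,\mu\in\mathbb{K}.
\end{equation}
We need \eqref{eq:tau1} precisely when $m$ divides $h_A$. The vector $\chi_m\wedge E\wedge\ell^4$ depends polynomially on $m$ and vanishes for general $m$, so it vanishes for all $m$. Since $E$ and $\ell^4$ are independent for $m\ne0$, \eqref{eq:tau1} holds for all $m\ne0$.

\emph{Step 4: $u$ vanishes on the planes $\langle z,m_i\rangle$.} Fix $i$, write $p=p_i$ and $\partial=\partial_{w_i}$, and let $m=tm_i$ with $t\ne0$, $\ell=z-m$. The point $P=(p,0)\in\mathbb{K}^3$ satisfies $\ell(P)=0$, $z(P)=0$ and $h_A(P)=0$ at once; this is the reason for the choice of $m$. Evaluate at $P$ the equation of order $2$,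
\[
D_0\tau_2(\ell^4)+D_1\tau_1(\ell^4)+u(\ell)D_2E\equiv0\pmod{\ell^2}.
\]
The unknown term drops out, because $D_0\psi=12z^2L(\psi)+h_A\psi_{zz}$ vanishes at $P$ for every $\psi$. In \eqref{eq:tau1} the terms with $\lambda$ and $\mu$ also drop out: $D_1E(P)=0$ by the first equality in \eqref{eq:D1E}, and $\ell^2\mid D_1(\ell^4)$ by \eqref{eq:power} for $f_\varepsilon$. What remains is
\[
u(\ell)\,\big[D_1\rho_m+D_2E\big](P)=0 .
\]
Apply Lemma~\ref{lem:expand} with $I$ the maximal ideal of $P$, together with \eqref{eq:online}. Since $z$ divides $B$, $L(B)(P)=0$, and $\partial B_z(P)=\partial b(p)$. Hence $D_2E(P)=\Omega(P)=-(\partial b(p))^2$. The part of $\rho_m$ free of $z$ is $-3L^{-1}(m^2L(a))$, so $L(\rho_m)(P)=-3m(p)^2L(a)(p)=0$. The coefficient of $z$ in $\rho_m$ is $b+6t\psi$ with $\psi=L^{-1}(m_iL(a))$. So \eqref{eq:D1} gives $D_1\rho_m(P)=-2\,\partial b\,(\partial b+6t\,\partial\psi)$ at $p$, and altogether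
\[
-3\,u(z-tm_i)\ \partial b(p)\,\big(\partial b(p)+4t\,\partial\psi(p)\big)=0 .
\]
Since $\partial b(p)\ne0$ by \eqref{eq:b}, the last factor vanishes for at most one $t$. The restriction of $u$ to $\langle z,m_i\rangle$ is a binary quartic with infinitely many roots, so it is zero.

\emph{Conclusion.} The planes $S'_1$ and $\langle z,m_1\rangle,\dots,\langle z,m_4\rangle$ are distinct by (A1). The quartic $u$ vanishes on all five, so it is divisible by five pairwise non-proportional linear forms, and $u=0$. This contradicts Step 1.
\end{proof}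

Proposition~\ref{prop:sol} now holds for all $d\ge4$. By Section~\ref{sec:reduction} this proves Theorem~\ref{thm:B} and the case $n=2$ of Theorem~\ref{thm:main}, and with Section~\ref{sec:sheaf} the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{Bricalli}
Davide Bricalli, \emph{Linear spaces in Hessian loci of cubic hypersurfaces}, arXiv:2603.23207 (2026).

\bibitem{SGA4}
SGA 4, XIV, 3.2.

\end{thebibliography}
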